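# The first Zassenhaus conjecture for Frobenius groups

## 1. Two theorems on torsion units

For a finite group $G$ and a commutative ring $S$, the augmentation of $\sum_x u_xx\in SG$ is $\sum_x u_x$. For a set $\pi$ of primes, $\mathbb Z_{(\pi)}$ is the ring of rational numbers whose denominators are prime to all $p\in\pi$.

**Theorem 1.** Let $G$ be a finite Frobenius group. Every torsion unit of $\mathbb ZG$ is conjugate in the units of $\mathbb QG$ to an element of $\pm G$.

**Theorem 2.** Let $G$ be

- (i) a Frobenius group, or
- (ii) a Frobenius complement, or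
- (iii) a solvable group whose Sylow $p$-subgroups are cyclic for $p$ odd and cyclic or generalized quaternion for $p=2$.

Let $\pi$ be the set of primes dividing $|G|$. Then every torsion unit of $\mathbb Z_{(\pi)}G$ is conjugate in the units of $\mathbb QG$ to an element of $\pm G$. No odd prime can be removed from $\pi$.

Let $V(\mathbb ZG)$ be the group of units of $\mathbb ZG$ of augmentation $1$. The first Zassenhaus conjecture (ZC1) for $G$ is the assertion that every torsion unit of $\mathbb ZG$ is conjugate, by a unit of $\mathbb QG$, to an element of $\pm G$. The question whether (ZC1) holds for all Frobenius groups is taken from Andreas Bächle, Wolfgang Kimmerle and Mariano Serrano, "On the first Zassenhaus conjecture and direct products", arXiv:1801.09422 (2018). Theorem 1 answers it: yes.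

**What the words mean.** A unit of $\mathbb ZG$ has augmentation $\pm1$, so up to sign we look at torsion elements of $V(\mathbb ZG)$. Such elements need not lie in $G$. In $S_3$ take a transposition $t$ and a $3$-cycle $r$, and put $\eta=(1-t)r(1+t)$. Then $\eta^2=0$, $t\eta=-\eta$, $\eta t=\eta$, so $1+\eta$ is a unit with inverse $1-\eta$ and
$$u=(1-\eta)\,t\,(1+\eta)=(t-\eta)(1+\eta)=t-2\eta=t-2r+2r^{2}-2rt+2tr$$
(we used $trt=r^2$). This is a unit of order $2$ with five nonzero coefficients.

A finite group $G$ is a **Frobenius group** if it has a subgroup $C$, $1\ne C\neq G$, with $C\cap C^g=1$ for all $g\in G\setminus C$. Such a $C$ is a Frobenius complement, and the Frobenius kernel is $N=G\setminus\bigcup_g(C\setminus\{1\})^g$. By Frobenius' theorem $N$ is a normal subgroup and $G=N\rtimes C$; by Thompson's theorem $N$ is a nilpotent Hall subgroup. By definition of $N$, every element of $G\setminus N$ is conjugate into $C\setminus1$. If $1\ne x\in C$ and $1\neq m\in N$ commute, then $x\in C\cap C^m=1$, which is absurd; so $C_N(x)=1$ for $1\ne x\in C$, and hence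 $C_G(m)\le N$ for $1\ne m\in N$. Conversely, if $N\rtimes C$ with $N,C\ne1$ satisfies $C_N(x)=1$ for all $1\ne x\in C$, it is Frobenius: for $m\in N\setminus 1$, an element $c\in C\cap C^m$ has $c=m^{-1}c'm$ with $c'\in C$, reduction modulo $N$ gives $c=c'$, so $m$ centralizes $c$ and $c=1$.

Two examples will be used: $S_3=C_3\rtimes C_2$, and the group of order $273$
$$G_{273}=(C_7\times C_{13})\rtimes C_3,$$
a generator of $C_3$ acting by $x\mapsto x^2$ on $C_7$ and by $y\mapsto y^3$ on $C_{13}$. As $2$ has order $3$ modulo $7$ and $3$ has order $3$ modulo $13$, no nontrivial element of $C_3$ fixes a nontrivial element of the kernel.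

In (iii), $Q_8$ counts as generalized quaternion. Theorem 1 is contained in Theorem 2(i), since $\mathbb Z\subset\mathbb Z_{(\pi)}$; we shall nevertheless see that it has a shorter ending. The last sentence of Theorem 2 is easy to see in $S_3$: if $3$ may be inverted, then $e=\frac13(1+r+r^2)$ is available, and $2e-1$ is a unit of order $2$ whose coefficient at $1$ is $-\frac13$. We shall see that this excludes conjugacy to an element of $\pm S_3$.

**Conventions and facts used.** We write $x^g=g^{-1}xg$, $g^G$ for the conjugacy class, $x\sim_Gy$ for conjugacy, $o(x)$ for the order. An element $u$ of finite order is written $u=u_pu_{p'}$ with commuting $p$- and $p'$-parts; both are powers of $u$. A sum over $g^G$ is a sum over classes. The following published facts are used besides textbook group theory (Schur–Zassenhaus, coprime action, Krull–Schmidt for lattices over complete discrete valuation rings, the fact that the group ring of a $p$-group over a local ring of residue characteristic $p$ is local).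

- **Weiss** (Ann. of Math. 127 (1988), Thm 2). A *permutation lattice* for a finite group $A$ is a $\mathbb Z_pA$-lattice with a $\mathbb Z_p$-basis permuted by $A$. Let $A$ be a finite $p$-group, $B\trianglelefteq A$, and $M$ a $\mathbb Z_pA$-lattice with $M|_B$ free and $M^B$ a permutation lattice for $A/B$. Then $M$ is a permutation lattice for $A$. (Example: $\mathbb Z_p[A/S]$ is a permutation lattice. The augmentation ideal of $\mathbb Z_pC_p$ is not, since a generator has trace $-1$ on it, while traces on permutation lattices count fixed points.)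
- **Swan** (Curtis–Reiner, *Methods I*, Thm 32.1). Over a complete discrete valuation ring $O$ of characteristic $0$ and residue characteristic $q$, finitely generated projective $OK$-modules ($K$ a finite group) with equal characters are isomorphic.
- **Surjectivity of the decomposition map** over sufficiently large fields (Serre, *Linear Representations*, Thm 33).
- **Frobenius complements** (e.g. Passman, *Permutation Groups*, §18). Their Sylow subgroups are as in (iii); there is at most one involution; a nonsolvable one has a normal subgroup $H_0$ of index $\le2$ with $H_0\cong SL(2,5)\times M$, $(|M|,30)=1$. Nontrivial subgroups of Frobenius complements are Frobenius complements. Groups all of whose Sylow subgroups are cyclic are solvable.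

## 2. Partial augmentations, and how far counting goes

**Definition.** For $u=\sum u_xx\in SG$, the *partial augmentation* (PA) of $u$ at $g$ is $\varepsilon_g(u)=\sum_{x\in g^G}u_x$.

Since $\varepsilon_g(xy)=\varepsilon_g(yx)$, each $\varepsilon_g$ vanishes on additive commutators and is invariant under conjugation by units. The PAs sum to the augmentation. If $\bar u$ is the image of $u$ in $S[G/N]$, the PA of $\bar u$ at a class of $G/N$ is the sum of $\varepsilon_g(u)$ over the classes $g^G$ in its preimage, which we call the *fibre*. For $c\in Z(G)$, $\varepsilon_g(cu)=\varepsilon_{c^{-1}g}(u)$: central elements only shift PAs.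

In the $S_3$-example $u=t-2r+2r^2-2rt+2tr$ the PAs are $0$ at $1$, $-2+2=0$ at $r$, and $1-2+2=1$ at $t$, as they must be for a conjugate of $t$. For $2e-1$ the PA at $1$ is $-\frac13$; elements of $\pm S_3$ have integral PAs, so $2e-1$ is not conjugate to any of them.

**Definition.** A unit $u$ is *concentrated* (at $g$) if $\varepsilon_g(u)=1$ and all other PAs vanish. The *support* of $u$ is the set of $g$ with $\varepsilon_g(u)\ne0$.

If $u$ has augmentation $1$, then $u$ is concentrated if and only if only one class has nonzero PA. Lemma 3.5 will show that if all powers of $u$ are concentrated, then $u$ is conjugate to a group element. So the whole task is to prove that units are concentrated. The first tool turns PAs into traces.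

**Lemma 2.1.** Let $U=\langle u\rangle$, where $u\in SG$ is a torsion unit, and let $G\times U$ act on $M=SG$ by $(x,u^j)m=xmu^{-j}$. Then $(g,u)^{-1}$, i.e. $m\mapsto g^{-1}mu$, has trace
$$\sum_{y\in G}u_{y^{-1}gy}=|C_G(g)|\,\varepsilon_g(u).\tag{1}$$

*Proof.* The coefficient of $y$ in $g^{-1}yu$ is $u_x$ with $g^{-1}yx=y$, i.e. $x=y^{-1}gy$. Each element of $g^G$ occurs as $y^{-1}gy$ exactly $|C_G(g)|$ times. $\blacksquare$

**Lemma 2.2.** Let $w\in\mathbb CG$ be a torsion unit of augmentation $1$. Then
$$\sum_{g^G}\frac{|\varepsilon_g(w)|^2}{|g^G|}\le1.\tag{2}$$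
If all PAs are integers and $\varepsilon_c(w)\neq0$ for some $c\in Z(G)$, then $w=c$.

*Proof.* Use unitary irreducible representations to identify $\mathbb CG\cong\prod M_d(\mathbb C)$; then $(\sum a_xx)^*=\sum\bar a_xx^{-1}$ corresponds to conjugate transpose. Each component of $w$ is diagonalizable with roots of unity as eigenvalues, so $w$ is conjugate to some $w'$ with $w'w'^*=1$. The coefficient at $1$ gives $\sum_x|w'_x|^2=1$. By Cauchy–Schwarz on each class, $|\varepsilon_g(w)|^2=|\varepsilon_g(w')|^2\le|g^G|\sum_{x\in g^G}|w'_x|^2$; sum over classes. If $\varepsilon_c(w)$ is a nonzero integer, then $|w'_c|=|\varepsilon_c(w)|\ge1$, so $w'=w_c'c$, and augmentation $1$ gives $w'=c$. As $c$ is central, $w=c$. $\blacksquare$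

**The smallest Frobenius group.** Let $1\ne u\in V(\mathbb ZS_3)$ be a torsion unit. Then $\varepsilon_1(u)=0$ by Lemma 2.2, so $\varepsilon_r+\varepsilon_t=1$. The sign character gives $\varepsilon_r-\varepsilon_t=\mathrm{sgn}(u)$, an integer and a root of unity, so $\pm1$. Thus $(\varepsilon_r,\varepsilon_t)$ is $(1,0)$ or $(0,1)$: $u$ is concentrated.

**Where counting stops.** The natural plan for $G=N\rtimes C$ is to use the image in $G/N\cong C$ together with (2). Try $G_{273}$ and a torsion unit $u\ne1$ with $\bar u=1$ in $\mathbb Z[G/N]$. An element outside $N$ has centralizer of order $3$, so each nontrivial coset of $N$ is a single class of size $91$; its PA is a PA of $\bar u=1$, hence $0$. Also $\varepsilon_1(u)=0$. All other classes lie in $N$ and have size $3$, so what remains is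
$$\sum\varepsilon_g=1,\qquad \sum\varepsilon_g^2\le3 .$$
Besides the concentrated vector this permits three classes with values $1,1,-1$. The quotient says nothing more. We need information that sees the arithmetic at the primes dividing $|N|$; it will come from Weiss' theorem. And we shall need to pass from $G$ to smaller groups $K$ that are not quotients, where the resulting unit cannot be expected to have integral coefficients. This is why the class of units must first be enlarged.

## 3. Admissible units

Fix $\overline{\mathbb Q}\subset\mathbb C$ and embeddings $\overline{\mathbb Q}\to\overline{\mathbb Q}_q$ for all primes $q$.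

**Definition.** A torsion unit $u\in\overline{\mathbb Q}G$ of augmentation $1$ is *admissible* if

- (A1) $\varepsilon_g(u^j)\in\mathbb Z$ for all $g,j$;
- (A2) for every prime $q$, $u$ is conjugate in $\overline{\mathbb Q}_qG$ to a unit of $O_qG$ (a *realization* of $u$), where $O_q$ is the ring of integers of some finite unramified extension of $\mathbb Q_q$.

$G$ has *property (Z)* if all its admissible units are concentrated.

Torsion units of $V(\mathbb ZG)$ are admissible, with $O_q=\mathbb Z_q$. The unit $(1-\frac14\eta)t(1+\frac14\eta)=t-\frac12\eta$ of $\mathbb QS_3$ is admissible and not in $\mathbb ZS_3$: it is conjugate to $t$. The unit $2e-1$ violates (A1). Typical rings $O_q$ are $\mathbb Z_q[\zeta_m]$ with $q\nmid m$.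

A realization has the same order and the same PAs, for all powers, as $u$; we denote it again by $u$. Powers of admissible units, images in $G/N$, and products with elements of $Z(G)$ are admissible. By Lemma 2.2 an admissible $u$ with $\varepsilon_c(u)\ne0$, $c\in Z(G)$, equals $c$; in particular **abelian groups have (Z)**.

In the following lemmas $u$ is admissible and $n=o(u)$.

**Lemma 3.1.** If $o(g_p)>o(u_p)$ for some prime $p$, then $\varepsilon_g(u)=0$.

*Proof.* We show that the trace in (1) vanishes, because a suitable lattice is free. Let $O=O_p$, $M=OG$, $t=(g_p,u_p)$, $t'=(g_{p'},u_{p'})$; then $o(t)=p^k=o(g_p)$. Since $u_p^{p^{k-1}}=1$, the subgroup of order $p$ of $\langle t\rangle$ lies in $G\times1$, so $M$ is free over it (over $\mathbb Z_p$).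

With $T=t-1$ we have $\mathbb F_p\langle t\rangle=\mathbb F_p[T]/T^{p^k}$ and $t^{p^{k-1}}-1=T^{p^{k-1}}$. Restrict a block $\mathbb F_p[T]/T^l$, $l=\alpha p^{k-1}+\beta$ with $0\le\beta<p^{k-1}$, to $\mathbb F_p[T^{p^{k-1}}]$: it becomes $\beta$ blocks of length $\alpha+1$ and $p^{k-1}-\beta$ blocks of length $\alpha$. This is free only if all nonzero blocks have length $p$, and since $l\le p^k$ this means $l=p^k$. By Krull–Schmidt, $M/pM$ is a sum of blocks with free restriction, hence free over $\mathbb F_p\langle t\rangle$. Lifting a basis (Nakayama, and comparison of ranks), $M$ is free over $\mathbb Z_p\langle t\rangle$.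

Let $R=\mathbb Z_p[\zeta_m]$, $m=o(t')$, which is prime to $p$. Then $R\otimes_{\mathbb Z_p}M=\bigoplus_\lambda M_\lambda$ over the characters $\lambda$ of $\langle t'\rangle$. Each $M_\lambda$ is a direct summand of a free module over the local ring $R\langle t\rangle$, hence free, so $t^{-1}\ne1$ has trace $0$ on it. On $M_\lambda$, $(g,u)^{-1}=(tt')^{-1}$ acts as $\lambda(t')^{-1}t^{-1}$, so its total trace is $0$. Taking traces over $\mathbb Z_p$ in (1), and using $\varepsilon_g(u)\in\mathbb Z$, we get $[O:\mathbb Z_p]\,|C_G(g)|\,\varepsilon_g(u)=0$. $\blacksquare$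

**Lemma 3.2.** For every prime $p$ and every $h\in G$,
$$\varepsilon_h(u^p)\equiv\sum_{g^G:\ g^p\in h^G}\varepsilon_g(u)\pmod p.\tag{3}$$

*Proof.* Let $u=\sum a_xx\in O_pG$. Expand $u^p$ into words $a_{x_1}\cdots a_{x_p}x_1\cdots x_p$. Cyclic rotation of a word changes it by a commutator. Rotation orbits have length $p$, except for constant words. So $u^p\equiv\sum a_x^px^p$ modulo $pO_pG+[O_pG,O_pG]$. Since $\varepsilon_h$ kills commutators,
$$\varepsilon_h(u^p)\equiv\sum_{x^p\sim h}a_x^p\equiv\sum_{g^G:\,g^p\sim h}\varepsilon_g(u)^p\equiv\sum_{g^G:\,g^p\sim h}\varepsilon_g(u)\pmod{pO_p},$$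
using additivity of $p$-th powers modulo $p$ and Fermat. Both ends are integers and $pO_p\cap\mathbb Z=p\mathbb Z$. $\blacksquare$

**Lemma 3.3.** If $p^k\mid n$, then $G$ has an element of order $p^k$.

*Proof.* Let $k\ge1$ and let $v$ be a power of $u$ of order $p^k$. Summing (3) for $v^{p^i}$ over the classes of $h$ with $h^{p^{l-1}}=1$ gives, for $l\ge1$,
$$\sum_{h^{p^{l-1}}=1}\varepsilon_h(v^{p^{i+1}})\equiv\sum_{g^{p^l}=1}\varepsilon_g(v^{p^i})\pmod p$$
(sums over classes). Iterating from $1=\varepsilon_1(v^{p^k})$ we get $\sum_{g^{p^k}=1}\varepsilon_g(v)\equiv1$. Iterating from $\varepsilon_1(v^{p^{k-1}})$, which is $0$ by Lemma 2.2 because $v^{p^{k-1}}\ne1$, we get $\sum_{g^{p^{k-1}}=1}\varepsilon_g(v)\equiv0$. The two sums differ, so some $g$ has order exactly $p^k$. $\blacksquare$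

**Lemma 3.4.** For an ordinary character $\chi$, $\chi(u^j)=\sum_{g^G}\varepsilon_g(u^j)\chi(g)=\sum_i\xi_i^j$ with $\chi(1)$ many $n$-th roots of unity $\xi_i$, independent of $j$. The same holds for a $p$-modular Brauer character $\varphi$ if $p\nmid n$, the middle sum being over $p$-regular classes.

*Proof.* The ordinary case is linearity of $\chi$ and diagonalization. For $\varphi$, let the realization of $u$ in $O_pG$ act, after enlarging $O_p$, on the module affording $\varphi$. As $p\nmid n$, the action of $u$ is diagonalizable; let $\xi_i$ be the lifts of its eigenvalues and put $\varphi(u^j)=\sum\xi_i^j$. Write the module in the Grothendieck group as $\sum_\chi a_\chi d(\chi)$, $d$ the decomposition map. The Brauer lift is additive, and for a lattice affording $\chi$, on which $u$ acts as an element of the group ring, the lift of the trace of $u^j$ on the reduction is $\chi(u^j)$. Hence $\varphi(u^j)=\sum_\chi a_\chi\chi(u^j)=\sum_{g^G}\varepsilon_g(u^j)\sum_\chi a_\chi\chi(g)$. By Lemma 3.1 only $p$-regular $g$ contribute, and for these $\sum_\chi a_\chi\chi(g)=\varphi(g)$.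 $\blacksquare$

**Lemma 3.5.** If all powers of $u$ are concentrated, $u$ at $g$, then $u$ is conjugate to $g$ in $\overline{\mathbb Q}G$; in particular $o(u)=o(g)$.

*Proof.* By (3), $\varepsilon_{g^p}(u^p)\equiv1\pmod p$, so $u^p$ is concentrated at $g^p$. By induction on the number of prime factors, $u^j$ is concentrated at $g^j$ for all $j\ge1$. So $\chi(u^j)=\chi(g^j)$ for all $\chi$ and $j$. Power sums determine multisets, so $u$ and $g$ have the same eigenvalues with multiplicities in every irreducible representation; both are diagonalizable there. $\blacksquare$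

**Lemma 3.6.** Suppose $G$ has exactly one involution $z$. An admissible unit of order $2$ equals $z$. So if $n\equiv2\pmod4$, then $u_2=z$ and $zu$ has odd order; if $4\mid n$, then $u^{n/2}=z$.

*Proof.* By Lemma 3.1 the support of a unit of order $2$ is in $\{1,z\}\subseteq Z(G)$; use Lemma 2.2. The rest applies this to powers of $u$. $\blacksquare$

**Lemma 3.7.** Let $P$ be a solvable normal subgroup of $G$ and let $x,y$ have order prime to $|P|$ with $xP=yP$. Then $x,y$ are $P$-conjugate. Hence elements of order prime to $|P|$ that are conjugate modulo $P$ are conjugate in $G$.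

*Proof.* $\langle x\rangle$ and $\langle y\rangle$ are complements of $P$ in $P\langle x\rangle=P\langle y\rangle$. By Schur–Zassenhaus they are conjugate, and the conjugating element may be taken in $P$: $x^a\in\langle y\rangle$ with $a\in P$. Now $x^a$ and $y$ have the same image modulo $P$ and $\langle y\rangle\cap P=1$, so $x^a=y$. $\blacksquare$

**Lemma 3.8.** Let $\Gamma$ be a finite group and $q\nmid|\Gamma|$ a prime.

- (a) If $O$ is the ring of integers of a finite unramified extension of $\mathbb Q_q$ containing the $|\Gamma|$-th roots of unity, then $O\Gamma\cong\prod M_d(O)$.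
- (b) A torsion unit $w\in\overline{\mathbb Q}\Gamma$ with $q\nmid o(w)$ satisfies (A2) at $q$.

*Proof.* (a) By Brauer the fraction field of $O$ splits $\Gamma$. For each irreducible $\chi$ choose an $O$-lattice $T_\chi$ affording it by $\rho_\chi$. The map $O\Gamma\to\prod\mathrm{End}_O(T_\chi)$ is an isomorphism over the fraction field, with inverse
$$(B_\chi)\mapsto\sum_{x\in\Gamma}\Big(|\Gamma|^{-1}\sum_\chi\chi(1)\,\mathrm{tr}(\rho_\chi(x^{-1})B_\chi)\Big)x .$$
As $|\Gamma|$ is invertible in $O$, the coefficients lie in $O$.

(b) Take $O=\mathbb Z_q[\zeta_m]$, $m=|\Gamma|\,o(w)$. Over $\overline{\mathbb Q}_q$ the unit $w$ is conjugate to a tuple of diagonal matrices whose entries are roots of unity in $O$. By (a) this tuple is a unit of $O\Gamma$. $\blacksquare$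

## 4. Normal $p$-subgroups and permutation lattices

**Lemma 4.1.** Let $P$ be a normal $p$-subgroup of $G$ and $u$ admissible with $u_p\mapsto1$ in the group ring of $G/P$. There is $b\in P$, unique up to $G$-conjugacy, with $\varepsilon_b(u_p)=1$ and $\varepsilon_h(u_p)=0$ for $h\in P\setminus b^G$. Moreover $o(b)=o(u_p)$, and
$$\varepsilon_g(u)=0\quad\text{whenever } g_p\in P,\ g_p\notin b^G.\tag{4}$$
If $P$ is a Sylow subgroup of $G$, the hypothesis $u_p\mapsto1$ is automatic, and $u_p$ is conjugate to $b$ in $\overline{\mathbb Q}G$.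

**Step 1: a permuted basis.** This step produces the combinatorial object from which everything is read off. Let $O=O_p$, $M=OG$, $U_p=\langle u_p\rangle$ and let $A=P\times U_p$ act as in Lemma 2.1. $M$ is free over $\mathbb Z_pP$. With $\hat P=\sum_{x\in P}x$ we have $M^P=\hat P\,OG\cong O[G/P]$ as right $OG$-modules, and $u_p$ acts trivially on it. So $M^P$ is a permutation lattice for $A/P$, and by Weiss $M$ has a $\mathbb Z_p$-basis $X$ permuted by $A$.

A direct summand $\mathbb Z_p[P/S]$ of a free module over the local ring $\mathbb Z_pP$ is free, so comparing ranks $S=1$: $P$ acts freely on $X$. The $P$-orbit sums form a basis of $M^P$, on which $U_p$ is trivial; so $U_p$ preserves each $P$-orbit. Hence for each $x\in X$ there is a unique $b_x\in P$ with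
$$(b_x,u_p)\,x=x,\qquad\text{and}\qquad b_{yx}=yb_xy^{-1}\ \ (y\in P).\tag{5}$$

**Step 2: one class only.** We count fixed points to identify $b$. For $h\in P$ the number of fixed points of $(h,u_p)$ on $X$ is $[O:\mathbb Z_p]\,|C_G(h)|\,\varepsilon_h(u_p)$ by (1). So $\varepsilon_h(u_p)\ge0$, and it is positive if and only if $h=b_x$ for some $x$. The sum of $\varepsilon_h(u_p)$ over the $G$-classes in $P$ is the PA at $1$ of the image of $u_p$, which is $1$. So exactly one class $b^G$ occurs, with value $1$, and all $b_x\in b^G$.

If $b^{p^k}=1$, then $(1,u_p^{p^k})=(b_x,u_p)^{p^k}$ fixes every $x$, so $u_p^{p^k}=1$. Conversely $u_p^{p^k}=1$ gives $(b_x^{p^k},1)x=x$, so $b_x^{p^k}=1$. Hence $o(b)=o(u_p)$.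

**Step 3: consequence for $u$ itself.** We prove (4). Let $g_p\in P\setminus b^G$, $t=(g_p,u_p)$, $t'=(g_{p'},u_{p'})$. By Step 2, $t$ has no fixed point on $X$, so $M|_{\langle t\rangle}\cong\bigoplus\mathbb Z_p[\langle t\rangle/S_i]$ with $S_i\ne\langle t\rangle$. Let $R=\mathbb Z_p[\zeta_{o(t')}]$ and decompose $R\otimes_{\mathbb Z_p}M=\bigoplus_\lambda M_\lambda$ under $t'$; since $t'$ commutes with $t$, the $M_\lambda$ are $R\langle t\rangle$-modules. The modules $R[\langle t\rangle/S_i]$ have endomorphism rings $R[\langle t\rangle/S_i]$, which are local. By Krull–Schmidt each $M_\lambda$ is a sum of some of them. As $t\notin S_i$, $t^{-1}$ has trace $0$ on each. So $(tt')^{-1}=(g,u)^{-1}$ has trace $0$, and $\varepsilon_g(u)=0$ by (1).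

**Step 4: the Sylow case.** We show that here $b$ records $u_p$ completely. If $P$ is Sylow, then $p\nmid|G/P|$, so by Lemma 3.3 the image of $u$ has order prime to $p$, and $u_p\mapsto1$. As $(b_x^i,u_p^i)x=x$, the fixed point count of Step 2 for $u_p^i$ gives the class of $b^i$. By Lemma 3.1 the support of $u_p^i$ consists of $p$-elements, which lie in $P$. So $u_p^i$ is concentrated at $b^i$ for all $i$, and Lemma 3.5 applies. $\blacksquare$

**What it gives for $G_{273}$.** Let $u$ be admissible of order $91$, with elements $b\in C_7$, $b'\in C_{13}$ from Lemma 4.1, of orders $7$ and $13$. By (4) the support lies in the elements $g$ with $g_7\in b^G$ and $g_{13}\in b'^G$. Up to conjugacy these are $b\,b'$, $b\,b'^{c}$, $b\,b'^{c^2}$ with $c$ a generator of $C_3$: three classes of size $3$. Of the original $24$ classes of elements of order $91$ three are left, but the values $1,1,-1$ on these three still satisfy (2). Each prime is under control; the way the primes are glued together is not.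

## 5. Transferring a unit: normal cyclic Sylow subgroups

Gluing can be controlled if $P$ is cyclic: a faithful linear character of $P$ cuts out of $\overline{\mathbb Q}G$ a copy of a smaller group algebra, on which $u_{p'}$ acts.

**Proposition 5.1.** Let $G$ have a normal cyclic Sylow $p$-subgroup $P\ne1$, and $C_G(P)=P\times K$ with $K=O_{p'}(C_G(P))$. If $G/P$ and $K$ have (Z), so has $G$.

($C_G(P)$ always has this form by Schur–Zassenhaus, since $P$ is a central Sylow subgroup of it.)

*Proof.* Let $u$ be admissible and $b$ as in Lemma 4.1.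

**Step 1: $b=1$.** Here the quotient $G/P$ suffices. By (4) the support consists of $p'$-elements. By Lemma 3.7 their classes inject into those of $G/P$. So for a $p'$-element $g$, $\varepsilon_g(u)$ is the PA of $\bar u$ at $gP$, and $\bar u$ is concentrated.

From now on $b\ne1$.

**Step 2: the classes.** We describe the possible support by $K$. $G/C_G(P)$ is a $p'$-group of automorphisms of the cyclic group $P$. The automorphisms $x\mapsto x^a$ trivial on the subgroup of order $p$ have $a\equiv1\pmod p$ and form a $p$-group; so a $p'$-automorphism trivial on that subgroup is trivial. A nontrivial element of $G/C_G(P)$ thus fixes no nontrivial element of $P$. Put $D=P\times K=C_G(P)=C_G(b)\trianglelefteq G$, let $r_l$ $(l\in L=G/D)$ be coset representatives with $r_1=1$, and $b_l=r_lbr_l^{-1}$; these are distinct and form $b^G$. Classes with $p$-part in $b^G$ are represented by $bk$, $k\in K$, and $bk\sim_Gbk'$ if and only if $k\sim_Kk'$. Put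
$$\varepsilon^{(j)}(k)=\varepsilon_{bk}(u_pu_{p'}^j).$$
The element $u_pu_{p'}^j$ is a power of $u$ with $p$-part $u_p$, so (4) applies to it with the same $b$. We construct an admissible $w$ for $K$ with
$$\varepsilon_k(w^j)=\varepsilon^{(j)}(k)\quad\text{for all }j,k.\tag{6}$$
Then (Z) for $K$, with $j=1$, shows that $u$ is concentrated.

**Step 3: copies of $\overline{\mathbb Q}K$ as eigenspaces of $u_p$.** Let $\eta:P\to\overline{\mathbb Q}^\times$ be a faithful character and $e=|P|^{-1}\sum_{x\in P}\eta(x^{-1})x$, so $ex=\eta(x)e$ for $x\in P$. Let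
$$X=e\,\overline{\mathbb Q}G=\bigoplus_{l\in L}\overline{\mathbb Q}K\,e\,r_l,$$
a left $K$-module with right action of $u$. By Lemma 4.1, $u_p=aba^{-1}$ with a unit $a$ of $\overline{\mathbb Q}G$. Right multiplication by $a$ is a left-$K$-automorphism of $X$ carrying the action of $u_p$ to that of $b$, since $(mu_p)a=(ma)b$. And $k\,e\,r_lb=k\,e\,b_lr_l=\eta(b_l)\,k\,e\,r_l$. So $X=\bigoplus_lX_l$, where $X_l$ is the $\eta(b_l)$-eigenspace of $u_p$ (the values $\eta(b_l)$ are distinct) and each $X_l$ is a regular left $\overline{\mathbb Q}K$-module. As $u_{p'}$ commutes with $u_p$, it acts on each $X_l$, $K$-linearly.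

**Step 4: two computations of one trace.** This links the action on $X_l$ with PAs of $u$. The trace of $m\mapsto k^{-1}mu_pu_{p'}^j$ on $X$ is that of $m\mapsto ek^{-1}mu_pu_{p'}^j$ on $\overline{\mathbb Q}G$. Since $ek^{-1}=|P|^{-1}\sum_{x\in P}\eta(x)(xk)^{-1}$, (1) gives
$$|P|^{-1}\sum_{x\in P}\eta(x)\,|C_G(xk)|\,\varepsilon_{xk}(u_pu_{p'}^j)=\sum_l\eta(b_l)\,|C_K(k)|\,\varepsilon^{(j)}(r_l^{-1}kr_l),$$
because only $x\in b^G$ contribute by (4), $C_G(b_lk)=P\times C_K(k)$, and $b_lk=r_l(b\,r_l^{-1}kr_l)r_l^{-1}$. On the other hand the trace is $\sum_l\eta(b_l)\tau_l$ with $\tau_l$ the trace of $m\mapsto k^{-1}mu_{p'}^j$ on $X_l$. This map has finite order prime to $p$, so $\tau_l\in F=\mathbb Q(\zeta_m)$ for some $m$ prime to $p$, and we may take one $m$ for all $l,j,k$.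

**Step 5: separating the summands.** We show that the $\eta(b_l)$ are linearly independent over $F$. Put $\zeta=\eta(b)$, a primitive $p^r$-th root of unity, $r\ge1$. Then $\eta(b_l)=\zeta^{a_l}$ with $b_l=b^{a_l}$; by Step 2 the group $G/D$ acts faithfully on the subgroup of order $p$, so the $a_l$ are nonzero and pairwise incongruent modulo $p$. For $r=1$, $\zeta,\dots,\zeta^{p-1}$ is a basis of $F(\zeta)/F$, as $p\nmid m$. For $r\ge2$, $1,\zeta,\dots,\zeta^{p-1}$ is a basis of $F(\zeta)$ over $F(\zeta^p)$, and $\zeta^{a_l}\in F(\zeta^p)^\times\zeta^{(a_l\bmod p)}$. In both cases independence follows. Comparing coefficients at $l=1$ in Step 4, $\tau_1=|C_K(k)|\,\varepsilon^{(j)}(k)$.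

As $X_1\cong\overline{\mathbb Q}K$, $u_{p'}$ acts on it as right multiplication by a torsion unit $w\in\overline{\mathbb Q}K$ of order dividing $o(u_{p'})$. By (1) for $K$, $\tau_1=|C_K(k)|\varepsilon_k(w^j)$, which proves (6) and (A1) for $w$. The augmentation of $w$ is $\sum_{k^K}\varepsilon^{(1)}(k)=1$, since all support classes of $u$ are of the form $(bk)^G$.

**Step 6: (A2) for $w$ at $q\ne p$.** We repeat Step 3 integrally. Choose $O\supseteq O_q$ unramified containing $\eta(P)$, and a realization $u'=c^{-1}uc\in OG$ with $c\in\overline{\mathbb Q}_qG$ a unit. Since $p$ is invertible in $O$, $e\in OG$, and $eOG=\bigoplus_lOK\,e\,r_l$ is a free left $OK$-module. As $o(u_p')=o(b)$ is invertible in $O$ and $O$ contains the $o(b)$-th roots of unity, $eOG$ is the direct sum of its $u'_p$-eigenmodules. Let $Y$ be the one for $\eta(b)$; it is projective over $OK$. Right multiplication by $c$ gives a left-$K$-linear isomorphism of $\overline{\mathbb Q}_q\otimes X_1$ with $\overline{\mathbb Q}_q\otimes Y$ carrying the action of $u_{p'}$ to that of $u'_{p'}$. So $Y$ has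 regular character, and $Y\cong OK$ by Swan. Hence $u'_{p'}$ acts on $Y$ by right multiplication by a unit $w'$ of $OK$. The isomorphism just given becomes an automorphism of the left module $\overline{\mathbb Q}_qK$, i.e. right multiplication by a unit, intertwining right multiplication by $w$ and by $w'$. So $w$ and $w'$ are conjugate in $\overline{\mathbb Q}_qK$.

**Step 7: (A2) for $w$ at $p$.** Since $p\nmid|K|\,o(w)$, this is Lemma 3.8(b). So $w$ is admissible. $\blacksquare$

## 6. Solvable groups with cyclic or quaternion Sylow subgroups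

**Theorem 6.1.** Groups as in Theorem 2(ii) and (iii), and the trivial group, have (Z).

Both classes are closed under nontrivial subgroups. Let $H$ be a counterexample of minimal order. If $P\ne1$ is a normal cyclic Sylow subgroup of $H$, then $H/P$ is isomorphic to a subgroup of $H$ by Schur–Zassenhaus, so $H/P$ and the group $K$ of Proposition 5.1 are smaller and have (Z); Proposition 5.1 gives a contradiction. Hence:
$$H\text{ has no nontrivial normal cyclic Sylow subgroup.}\tag{7}$$

This section treats solvable $H$, which is then as in (iii); Section 7 treats the nonsolvable case.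

### 6.1. The structure left over by (7)

The purpose here is to show that $H$ is a $2$-group or closely related to $Q_8$. Suppose $H$ is not a $2$-group. Let $p$ be the largest prime divisor of $|H|$ and $P\in\mathrm{Syl}_p(H)$, which is cyclic. $P$ centralizes $O_p(H)\le P$. For odd $q<p$ it centralizes the cyclic group $O_q(H)$, since $p\nmid|\mathrm{Aut}(O_q(H))|$. $O_2(H)$ is cyclic or generalized quaternion. The automorphism group of a cyclic $2$-group is a $2$-group. A generalized quaternion group of order $2^k\ge16$ has a unique cyclic subgroup $\langle a\rangle$ of index $2$; its automorphisms map to the $2$-group $\mathrm{Aut}\langle a\rangle$ with kernel of order at most $2^{k-1}$ (fix $a$, send $b$ into $\langle a\rangle b$), so again form a $2$-group. Finally $\mathrm{Aut}(Q_8)\cong S_4$. So unless $p=3$ and $O_2(H)\cong Q_8$, $P\le C_H(F(H))\le F(H)$, so $P=O_p(H)$ is normal, contradicting (7).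

So let $p=3$ and $Q:=O_2(H)\cong Q_8$; $H$ is a $\{2,3\}$-group. Let $S\in\mathrm{Syl}_2(H)$; it contains $Q$, so it is generalized quaternion. Let $Z=Z(Q)=\langle z\rangle$; $z$ is the unique involution of $S$.

*$C_S(Q)=Z$.* If $v\in C_S(Q)$ has order $4$, then $v^2=z$, and for each $i\in Q$ of order $4$ we get $(vi)^2=1$, so $vi\in Z$ and $v\in\langle i\rangle$. As this holds for all such $i$, $v\in Z$, a contradiction. So $C_S(Q)$ has no elements of order $4$ and only one involution.

*$C_H(Q)$.* $Z$ is normal in $H$, so $z$ is central, and it is the unique involution of $H$, because each involution lies in a conjugate of $S$. $C:=C_H(Q)$ has Sylow $2$-subgroup $C\cap S=Z$, which is central, so $C=Z\times C_0$ with $C_0$ a cyclic $3$-group, characteristic in $C$, hence normal in $H$.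

*The quotient.* $H/QC_0=H/QC$ embeds in $\mathrm{Out}(Q_8)\cong S_3$. If $3\nmid|H/QC_0|$, then $P=C_0$ is normal, against (7). So $H/QC_0\cong C_3$ or $S_3$. Write $P=\langle B\rangle$, $|P|=3^a$; then $C_0\le P$ and $C_0=\langle B^3\rangle$. $QP$ is normal in $H$ of index $1$ or $2$.

*Action on $Q$.* $\mathrm{Out}(Q_8)$ acts faithfully on the three subgroups of order $4$ of $Q$, so $B$ permutes them transitively. As $i\sim_Qi^{-1}$, the six elements of order $4$ of $Q$ form one $QP$-class, with representative $i$. A $3$-element centralizing $i$ fixes $\langle i\rangle$, so has trivial image in $\mathrm{Out}(Q_8)$, so induces an inner automorphism of $Q$ of $3$-power order, i.e. centralizes $Q$; hence it lies in $C_0$. Note that $QP$ centralizes $C_0$.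

So a solvable $H$ is a $2$-group, or $H=QP$, or $[H:QP]=2$.

### 6.2. $2$-groups

Cyclic groups are abelian and have (Z). Let $H=\langle a,b\rangle$ be generalized quaternion of order $2^k$, $k\ge3$, $o(a)=2^{k-1}$, with involution $z$. Let $u\notin\{1,z\}$ be admissible, so $\varepsilon_1=\varepsilon_z=0$ by Lemma 2.2. The noncentral classes are $\{a^{\pm i}\}$, $1\le i<2^{k-2}$ (size $2$; denote the PA by $f_i$) and the two cosets $b\langle a^2\rangle$, $ab\langle a^2\rangle$ (size $2^{k-2}$). The image of $u$ in the abelian group $H/\langle a^2\rangle$ of order $4$ is concentrated. Its PAs at the cosets of $b$ and $ab$ are $\varepsilon_b,\varepsilon_{ab}$; those at the other two cosets sum to $\sum f_i$.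

If the image lies at the coset of $b$ or $ab$: one of $\varepsilon_b,\varepsilon_{ab}$ is $1$, the other $0$, and $\sum f_i=0$. By (2), $2^{2-k}+\frac12\sum f_i^2\le1$, so $\sum f_i^2<2$. At most one $f_i$ is nonzero, and then $\sum f_i=0$ makes all vanish.

Otherwise $\varepsilon_b=\varepsilon_{ab}=0$, $\sum f_i=1$, and $\sum f_i^2\le2$ by (2). If two $f_i$ were nonzero, they would be $\pm1$ and all others $0$, with even sum. So exactly one $f_i$ is nonzero. Hence (Z) holds.

### 6.3. $H=QP$

Let $b\in Q$ be the element from Lemma 4.1 for the normal Sylow $2$-subgroup $Q$. If $b=1$, the support consists of elements of odd order by (4); their classes inject into those of the cyclic group $H/Q$ by Lemma 3.7, so $u$ is concentrated because $\bar u$ is. If $b=z$, then $u_2$ is conjugate to the central element $z$, so $u_2=z$; replace $u$ by $zu$, which has odd order, so its $b$ is $1$. If $b\sim i$, support elements are conjugate to $iy$ with $y$ a $3$-element centralizing $i$, so $y\in C_0$. Since $C_0\cap Q=1$, for different $y$ these lie in different fibres over the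 abelian group $H/Q$. So $\varepsilon_{iy}(u)$ is a PA of $\bar u$, which is concentrated. Hence (Z) holds.

### 6.4. $[H:QP]=2$

**Step 1: the quotient by $Q$.** $|H|=16\cdot3^a$ and $H/QC_0\cong S_3$. In $\bar H=H/Q$ the Sylow $3$-subgroup $\bar P\cong P$ is cyclic and normal of index $2$. An involution acts on it as $\pm1$, and not as $+1$ since $\bar H/\bar C_0\cong S_3$. So $\bar H$ is dihedral of order $2\cdot3^a$. It has (Z) by Proposition 5.1, with $K=1$ and quotient $C_2$.

**Step 2: the classes of $H$.** $S=\langle c,d\rangle$ is generalized quaternion of order $16$ with $o(c)=8$. Its two $Q_8$-subgroups are $\langle c^2,d\rangle$ and $\langle c^2,cd\rangle$, and we may take $Q=\langle c^2,d\rangle$.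

An element $h\notin QP$ maps to a reflection, so $h^2\in Q$ and $h$ is a $2$-element, conjugate to an element of $S\setminus QP=S\setminus Q$. This set consists of the odd powers of $c$ and the elements $c^{\rm odd}d$, which form one $S$-class. So the classes outside $QP$ are those of $s=cd$ (order $4$, $s\sim s^{-1}=sz$), of $c\sim c^{-1}$, and of $c^3\sim c^{-3}$ (order $8$). Here $c\not\sim c^3$: each of the $3^a$ reflections has $8$ preimages, all in one Sylow $2$-subgroup, four of them of order $8$, so there are $4\cdot3^a$ elements of order $8$ (none lie in $QP$). If $c\sim c^3$, they form one class and $|C_H(c)|=4$, contradicting $c\in C_H(c)$.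

In $QP$ the classes are, by fibres over $\bar H$:

- over $\bar1$: $1,z,i$;
- over $\bar y$, $1\ne y\in C_0$: $y,yz,yi$ (since $QP$ centralizes $y$, and $Q$ has $QP$-classes $1,z,i$);
- over $\bar y$, $y\in P\setminus C_0$: $y,yz$. Indeed an element $h\in yQ$ has $3$-part mapping to $\bar y$, which is $Q$-conjugate to $y$ by Lemma 3.7, and $2$-part in $Q$; so $h$ is conjugate to $q'y$ with $q'\in C_Q(y)=Z$, as $y$ permutes the subgroups of order $4$ without fixed points.

The same description applies to $H/C_0$, of order $48$, with $C_0$ replaced by $1$: an element $h$ with $[h,Q]\le C_0$ has $[h,Q]\le C_0\cap Q=1$, so the centralizer of $QC_0/C_0\cong Q_8$ is $C/C_0\cong Z$. So $H/C_0$ has exactly the $8$ classes $1,z,i,y,yz,s,c,c^3$.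

Below, $u\notin\{1,z\}$ is admissible, so $\varepsilon_1=\varepsilon_z=0$. By Lemma 3.3 only the primes $2,3$ divide $o(u)$.

**Step 3: units of odd order.** *If $v$ is admissible of odd order, it is concentrated, and $\bar v=1$ implies $v=1$.* By Lemma 3.1 its support consists of elements of odd order, whose classes inject into those of $\bar H$ by Lemma 3.7, and $\bar v$ is concentrated. If $\bar v=1$, then $v$ is concentrated at $1$, so $v=1$.

**Step 4: two characters of $S_4$.** These bound the PAs of units of order $8$. $H/C$ embeds in $\mathrm{Aut}(Q_8)\cong S_4$ and has order $24$, so $H/C\cong S_4$. $Q$ maps onto the normal four-group $\mathrm{Inn}(Q_8)$ and $QP$ onto $A_4$. So $i$ maps to a double transposition; $c,c^3$ map to elements of order $4$ (as $c^2\in Q\setminus Z$), i.e. $4$-cycles; $s$ maps to an element of order $2$ outside $A_4$, a transposition. Let $\chi$ be the permutation character minus $1$ and $\chi'=\chi\,\mathrm{sgn}$. Then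
$$\chi(i)=-1,\ \chi(s)=1,\ \chi(c)=\chi(c^3)=-1;\qquad \chi'(i)=-1,\ \chi'(s)=-1,\ \chi'(c)=\chi'(c^3)=1.$$
*If $o(v)=8$ and $v^2$ is concentrated at $i$, then $\chi(v)=\pm1$ and $\chi'(v)=\pm1$.* Indeed $v^4=z$ by Lemma 3.6 acts trivially, and $\chi(v^2)=\chi(i)=-1$; so $v^2$ has eigenvalues $1,-1,-1$ and $v$ has eigenvalues $\pm1,\pm\sqrt{-1},\pm\sqrt{-1}$. Its trace is $\sum\varepsilon_g(v)\chi(g)\in\mathbb Z$, hence $\pm1$. The same for $\chi'$.

**Step 5: units with $\bar v=1$.** *If $v$ is admissible and $\bar v=1$, then $v\in\{1,z\}$, or $o(v)=4$ and $v$ is concentrated at $i$.* By Step 3, $v_3=1$; so $v$ is a $2$-element, of order $\le8$ by Lemma 3.3. Order $1$ or $2$ gives $v\in\{1,z\}$. Otherwise $\varepsilon_1=\varepsilon_z=0$, the fibre over $\bar1$ gives $\varepsilon_i=1$, Lemma 3.1 restricts the support to $2$-elements, and the fibre over the reflections gives $\varepsilon_s+\varepsilon_c+\varepsilon_{c^3}=0$. If $o(v)=4$, Lemma 3.1 gives $\varepsilon_c=\varepsilon_{c^3}=0$, so $\varepsilon_s=0$. If $o(v)=8$, then $v^2$ has order $4$ and image $1$, so it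 is concentrated at $i$, and (3) with $p=2$, $h=i$ says that $\varepsilon_c+\varepsilon_{c^3}$ is odd; so $\varepsilon_s$ is odd. By Step 4, $\chi(v)=-1+2\varepsilon_s=\pm1$ and $\chi'(v)=-1-2\varepsilon_s=\pm1$, so $\varepsilon_s=0$, a contradiction.

By (Z) for $\bar H$ and Lemma 3.5, $\bar u$ is conjugate to an element of $\bar H$. Three cases remain. If $\bar u=1$, Step 5 applies.

**Step 6: $\bar u$ conjugate to a reflection.** Then $\bar u^2=1$, and $u^2\ne1$ by Lemma 3.6. By Step 5, $u^2=z$, or $o(u)=8$ and $u^2$ is concentrated at $i$. So $u$ is a $2$-element, the support is in $\{i,s,c,c^3\}$, $\varepsilon_i=0$ (fibre over $\bar1$) and $\varepsilon_s+\varepsilon_c+\varepsilon_{c^3}=1$. If $o(u)=4$, Lemma 3.1 gives $\varepsilon_s=1$.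

Let $o(u)=8$. By (3) with $p=2$, $h=z$: $0=\varepsilon_z(u^2)\equiv\varepsilon_i+\varepsilon_s=\varepsilon_s\pmod2$. By Step 4, $\chi(u)=2\varepsilon_s-1=\pm1$. So $\varepsilon_s=0$ and $\varepsilon_c+\varepsilon_{c^3}=1$. To separate $c$ from $c^3$ we need a faithful character. $H/C_0$ has $8$ irreducible characters, and those on which $z$ acts as $+1$ are the $5$ characters of $H/C\cong S_4$. So three have $z\mapsto-1$, with squared degrees summing to $48-24=24$: degrees $2,2,4$. Let $\rho$ be one of degree $2$. Then $\rho(i)=\rho(s)=0$, because $i\sim iz$ and $s\sim sz$. As $c^2\sim i$ has eigenvalues $\pm\sqrt{-1}$, $\rho(c)$ has the form $\pm\zeta_8\pm\zeta_8^3$; it is real since $c\sim c^{-1}$. Now $\zeta_8-\zeta_8^3=\sqrt2$ and $\zeta_8+\zeta_8^3=\sqrt{-2}$, so $\rho(c)=\pm\sqrt2$ with eigenvalues $\pm(\zeta_8,-\zeta_8^3)$, and cubing gives $\rho(c^3)=-\rho(c)$. So $\rho(u)=(\varepsilon_c-\varepsilon_{c^3})\rho(c)$ is real. Further $\rho(u^2)=\rho(i)=0$ and $u^4=z\mapsto-1$, so $u^2$ has eigenvalues $\sqrt{-1},-\sqrt{-1}$, and $\rho(u)=\pm\zeta_8\pm\zeta_8^3$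 is real, i.e. $\pm\sqrt2$. Thus $\varepsilon_c-\varepsilon_{c^3}=\pm1$, and $u$ is concentrated.

**Step 7: $\bar u\sim\bar y$ with $1\ne y\in P$.** Then $\bar u$ has odd order, so $\bar u_2=1$. If $u_2\in\{1,z\}$, then $u_2u$ has odd order and is concentrated by Step 3, hence so is $u$. Otherwise, by Step 5, $o(u_2)=4$ and $u_2$ is concentrated at $i$. Lemma 4.1 for the normal $2$-subgroup $Q$, which need not be Sylow and is not here, applies with $b\sim i$: $\varepsilon_g(u)=0$ for $g\in QP$ with $g_2\not\sim i$. By Lemma 3.1, $\varepsilon_c=\varepsilon_{c^3}=0$, and then the fibre over the reflections gives $\varepsilon_s=0$. So the support lies in the classes of $iy'$, $y'\in C_0$, of which there is at most one in each fibre by Step 2. As $\bar u$ is concentrated, so is $u$.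

So (Z) holds, and the minimal counterexample $H$ is not solvable.

## 7. $SL(2,5)$ and its extension by $2$

Now $H$ is a nonsolvable Frobenius complement, $H_0\cong SL(2,5)\times M$ and $[H:H_0]\le2$.

**Step 1: $M=1$.** Let $M\ne1$. $M$ is the set of elements of $H_0$ of order prime to $30$, so $M\trianglelefteq H$. It has odd order and cyclic Sylow subgroups, hence is solvable. By the Fitting argument of 6.1, its Sylow subgroup $P$ for the largest prime, which is $\ge7$, is normal in $M$, hence in $H$; and $P$ is a cyclic Sylow subgroup of $H$. This contradicts (7). So $H_0=SL(2,5)$.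

Let $z$ be the unique involution of $H$. Below, $u\notin\{1,z\}$ is admissible of order $n$, so $\varepsilon_1=\varepsilon_z=0$. By Lemma 3.6, replacing $u$ by $zu$ if necessary, we may assume that $n$ is odd or $4\mid n$.

**Step 2: $H=SL(2,5)$.** The classes are $1,z$; $i$ (order $4$); $t$ ($3$), $tz$ ($6$); $x,x^2$ (order $5$, $x\sim x^{-1}$), $xz,x^2z$ (order $10$). By Lemma 3.3, $n\mid60$. Let $\chi$ be a faithful $2$-dimensional complex character. Its values lie in $\mathbb Q(\sqrt5)$, $\chi(t)=-1$, and $\chi(x),\chi(x^2)$ are $\frac{-1\pm\sqrt5}2$.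

- $n=3,4$: by Lemma 3.1 the support is in $\{t\}$, resp. $\{i\}$.
- $n=5$: the support is in $\{x,x^2\}$, $\varepsilon_x+\varepsilon_{x^2}=1$, and $\chi(u)=\frac{-1\pm(\varepsilon_x-\varepsilon_{x^2})\sqrt5}2$ is a real sum of two fifth roots of unity. A real sum $\xi_1+\xi_2$ has $\xi_2=\xi_1^{-1}$ or $\xi_2=-\xi_1$, and the latter is not a fifth root of unity. So $\chi(u)$ is $2$ or $\frac{-1\pm\sqrt5}2$; the value $2$ is impossible as $\sqrt5$ is irrational. Hence $\varepsilon_x-\varepsilon_{x^2}=\pm1$ and $u$ is concentrated.
- $n=15$: $u^5$ is concentrated at $t$, and $u^3,u^6$ at $x$ or $x^2$. By Lemma 3.5, $u^{-5}$ has eigenvalues $\omega^{\pm1}$ and $u^6$ has $\zeta^{\pm1}$, with $\omega$ a primitive third and $\zeta$ a primitive fifth root of unity. As $u=u^6u^{-5}$, after renaming, $\chi(u)=\omega\zeta+\omega^{-1}\zeta^{-1}$. But $\chi(u)\in\mathbb Q(\sqrt5)$ is fixed by the automorphism $\omega\mapsto\omega^{-1}$, $\zeta\mapsto\zeta$. This forces $(\omega-\omega^{-1})(\zeta-\zeta^{-1})=0$, a contradiction.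
- $n=12$ (resp. $20$): $zu^2$ has order $3$ (resp. $5$), so $u^2$ is concentrated at $tz$ (resp. at a class of order $10$). By (3) with $p=2$, some $g$ has $g^2$ in this class, so $o(g)=12$ (resp. $20$); there is none.
- $n=60$: $u^5$ has order $12$, excluded.

So (Z) holds for $SL(2,5)$.

**Step 3: the group with $[H:H_0]=2$ and its classes.** Put $Z=\langle z\rangle$. We first show $C_H(H_0)=Z$. As $C_H(H_0)\cap H_0=Z$, otherwise $C_H(H_0)$ has order $4$ with one involution, so it is $\langle c\rangle$ with $c^2=z$, $c\notin H_0$. For $i\in H_0$ of order $4$, $(ic)^2=1$ and $ic\notin\{1,z\}$, a contradiction. So $H/Z$, of order $120$, embeds in $\mathrm{Aut}(SL(2,5))\cong S_5$: $H/Z\cong S_5$ and $H_0/Z=A_5$. The Sylow $2$-subgroups have order $16$, a unique involution, and contain $Q_8$, so they are generalized quaternion; in them every element of order $4$ is conjugate to its inverse. Each class of $S_5$ lifts to at most two classes: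

- $1,z$ over $1$;
- $i$ over double transpositions, order $4$, $i\sim iz$;
- $t$ (order $3$), $tz$ ($6$) over $3$-cycles;
- $f_5$ (order $5$), $f_5z$ ($10$) over $5$-cycles;
- $s$ over transpositions: $s^2\in Z$ and $s$ is not an involution, so $s^2=z$, order $4$, $s\sim s^{-1}=sz$;
- $g,gz$ over $4$-cycles: $g^2\sim i$, order $8$, $g^4=z$;
- $f,fz$ over type $(3,2)$: $f^3$ lies over a transposition, so $f^3\sim s$ and $f^6=z$; $f^4$ lies over a $3$-cycle, so $o(f)=12$, and likewise for $fz$; $f^2=(fz)^2\sim tz$.

There are no elements of order $15$ or $20$. By Lemma 3.3, $n\mid120$.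

**Step 4: $5$-modular characters.** These supply what ordinary characters of small degree would. The natural module $V$ of $H_0$ over $\overline{\mathbb F}_5$ is the unique $2$-dimensional irreducible one, so it is $H$-stable and, $H/H_0$ being cyclic, extends to $H$. As $s^2=z$ acts as $-1$ and $s\sim s^{-1}$, $s$ has eigenvalues $\pm\sqrt{-1}$ and determinant $1$. Since $H=H_0\langle s\rangle$ and $H_0$ is perfect, $\det=1$ on $H$. Let $\varphi,\theta$ be the Brauer characters of $V$ and $\mathrm{Sym}^2V$; an element with eigenvalues $\lambda^{\pm1}$ on $V$ has $\lambda^2,1,\lambda^{-2}$ on $\mathrm{Sym}^2V$. On $g$, $g^4=z$ gives $\lambda$ of order $8$. On $f$, $\lambda^6=-1$, and $\lambda^4\ne1$ because $f^4\in H_0$ has order $3$; so $\lambda$ has order $12$. Hence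
$$\varphi(z)=-2,\quad\varphi(i)=\varphi(s)=0,\quad\varphi(t)=-1,\quad\varphi(tz)=1,$$
$$\varphi(g)=-\varphi(gz)=\pm\sqrt2,\qquad\varphi(f)=-\varphi(fz)=\pm\sqrt3,$$
so $g\not\sim gz$ and $f\not\sim fz$; and
$$\theta(z)=3,\ \ \theta(i)=\theta(s)=-1,\ \ \theta(t)=\theta(tz)=0,\ \ \theta(g)=\theta(gz)=1,\ \ \theta(f)=\theta(fz)=2.$$
Let $\mathrm{sgn}$ be the character with kernel $H_0$, with value $-1$ on $s,g,gz,f,fz$; put $\theta'=\theta\,\mathrm{sgn}$ and $\sigma=\mathrm{sgn}(u)$, an integer and a root of unity, so $\pm1$. Statements on $\varphi,\theta,\theta'$ are used only for $5\nmid n$ and rest on Lemma 3.4.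

**Step 5: the orders $3,4,5,8$.** We show concentration order by order.

$n=3,5$: by Lemma 3.1 the support is in $\{t\}$, $\{f_5\}$.

$n=4$: the support is in $\{i,s\}$, $\varepsilon_i+\varepsilon_s=1$, $\varepsilon_i-\varepsilon_s=\sigma=\pm1$: concentrated, at $i$ if $\sigma=1$.

$n=8$: let $\alpha,\beta,\gamma,\delta$ be the PAs at $i,s,g,gz$; the others vanish. As $\mathrm{sgn}(u^2)=1$, $u^2$ is concentrated at $i$. By (3) with $p=2$ and $h=i$, $h=z$: $\gamma+\delta$ is odd and $\alpha+\beta$ is even. Since $u^4=z$, $\theta(u^4)=3$, and $\theta(u^2)=-1$; so $u^2$ has eigenvalues $1,-1,-1$ on $\mathrm{Sym}^2V$, and the integer $\theta(u)$ is $\pm1$. Likewise $\theta'(u)=\pm1$.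

If $\sigma=1$: $\alpha=1$ and $\gamma+\delta=-\beta$, so $\theta(u)=-1-2\beta$ and $\theta'(u)=-1+2\beta$. Both are $\pm1$, so $\beta=0$ and $\alpha+\beta=1$ is odd, a contradiction.

If $\sigma=-1$: $\alpha=0$, $\beta+\gamma+\delta=1$, $\beta$ is even, and $\theta(u)=1-2\beta=\pm1$. So $\beta=0$ and $\gamma+\delta=1$. Now $\varphi(u)=(\gamma-\delta)\varphi(g)$ is real; $\varphi(u^2)=0$ and $\varphi(u^4)=-2$, so $u^2$ has eigenvalues $\pm\sqrt{-1}$ and $\varphi(u)=\pm\zeta_8\pm\zeta_8^3$, hence $\pm\sqrt2$. So $\gamma-\delta=\pm1$: concentrated.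

**Step 6: order $12$.** Let $\alpha,\beta,x,y,\gamma,\delta$ be the PAs at $i,s,t,tz,f,fz$; the others vanish. $zu^2$ has order $3$, so $u^2$ is concentrated at $tz$. By (3), $p=2$, $h=tz$: $\gamma+\delta$ is odd. We have $\varphi(u^6)=-2$ and $\varphi(u^2)=1$, so $u^2$ has eigenvalues $e^{\pm\pi\sqrt{-1}/3}$, and $\varphi(u)\in\{\pm\sqrt3,\pm\sqrt{-1}\}$. As $\varphi(u)=-x+y+(\gamma-\delta)\varphi(f)$ is real, $x=y$ and $\gamma-\delta=\pm1$. Also $\theta(u^6)=3$ and $\theta(u^2)=0$, so $u^2$ has eigenvalues $1,\omega,\omega^2$ on $\mathrm{Sym}^2V$, $\omega$ a primitive third root of unity, and $\theta(u)=\pm1\pm\omega\pm\omega^2$. Being rational, it has equal signs at $\omega$ and $\omega^2$, so $\theta(u)\in\{0,\pm2\}$. Likewise $\theta'(u)\in\{0,\pm2\}$.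

If $\sigma=1$: $\alpha+x+y=1$ and $\gamma+\delta=-\beta$, so $\beta$ is odd. Then $\theta(u)=-\alpha-3\beta$ and $\theta'(u)=-\alpha+3\beta$ differ by $6\beta$, and $|6\beta|\le4$ gives $\beta=0$, a contradiction. *So there are no admissible units of order $12$ with $\sigma=1$.*

If $\sigma=-1$: $\alpha+x+y=0$, $\beta+\gamma+\delta=1$, $\beta$ is even; $\theta(u)=2-\alpha-3\beta$ and $\theta'(u)=-2-\alpha+3\beta$. The difference $4-6\beta\in\{0,\pm2,\pm4\}$ with $\beta$ even gives $\beta=0$. Then $2-\alpha,\,-2-\alpha\in\{0,\pm2\}$ gives $\alpha=0$. So $x=y=0$, $\gamma+\delta=1$, $\gamma-\delta=\pm1$: concentrated.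

**Step 7: the remaining orders do not occur.**

- $n=15$: the support is in $\{t,f_5\}$; put $x=\varepsilon_t$, $\varepsilon_{f_5}=1-x$. $u^5$ is concentrated at $t$, and (3) with $p=5$, $h=t$ gives $x\equiv1\pmod5$. By (3) with $p=3$, $h=1$, $0=\varepsilon_1(u^3)\equiv x\pmod3$. The $S_5$-character (permutation character $-1$) of degree $4$ takes the values $1$ at $t$ and $-1$ at $f_5$, so $|2x-1|\le4$ and $-1\le x\le2$. No $x$ satisfies all three.
- $n=20$: $zu^2$ has order $5$, so $u^2$ is concentrated at $f_5z$, which is not a square (a square root would have order $20$). This contradicts (3) with $p=2$.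
- $n=24$: $u^2$ has order $12$ and sign $1$, excluded by Step 6.
- $n=40,60,120$: a power has order $20$, excluded.

So (Z) holds, and Theorem 6.1 is proved. $\blacksquare$

## 8. Gluing the primes in a Frobenius kernel

**Theorem 8.1.** Every Frobenius group $G=N\rtimes C$ has (Z).

Let $u$ be admissible. For each prime $q\mid|N|$ the Sylow $q$-subgroup $Q_q$ of $N$ is a normal Sylow subgroup of $G$. Let $b_q\in Q_q$ be the element from Lemma 4.1. By (4),
$$\varepsilon_g(u)\ne0\ \Longrightarrow\ g_q\in b_q^G\ \text{ for all }q\mid|N|.\tag{8}$$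

**Step 1: all $b_q=1$.** Here the first plan, passing to $G/N$, works. Support elements have order prime to $|N|$, and two such elements that are conjugate modulo $N$ are conjugate in $G$ by Lemma 3.7. So for $g$ of order prime to $|N|$, $\varepsilon_g(u)$ is the PA at $gN$ of $\bar u$, which is concentrated by Theorem 6.1 for $G/N\cong C$.

From now on let $b:=b_p\ne1$ for some $p$. Then by (8) the support lies in $N$, the PA of $\bar u$ at $1$ is $1$, so $\bar u=1$, and $G/N$ carries no information. One would like to argue as in Proposition 5.1 with $P=Q_p$. That argument stops at its Step 3: it needs a faithful linear character of $P$, and there is none if $P$ is not cyclic. We replace the eigenspaces of $u_p$ by multiplicities of permutation lattices. The price is that the unit $w$ obtained has the right PAs but lies only in $\mathbb CK$, and we have no realizations of it; so (Z) for $K$ cannot be quoted, and only Lemma 2.2 is available. Lemma 2.2 decides everything when the support is central. The remedy is to pass to a quotient of $K$ in which the support *becomes*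 central, small enough for that and large enough not to merge support classes.

**Step 2: notation.** We parametrize the support. Let $P=Q_p$, $K=O_{p'}(N)$, so $N=P\times K$. Since $C_G(b)\le N$, $C_G(b)=C_P(b)\times K$. So support classes are represented by $bk$, $k\in K$, with $bk\sim_Gbk'$ if and only if $k\sim_Kk'$. Put $\varepsilon(k)=\varepsilon_{bk}(u)\in\mathbb Z$. Then $\sum_{k^K}\varepsilon(k)=1$, and $\varepsilon(k)\ne0$ implies $k_q\in b_q^G$ for all $q\mid|K|$.

**Step 3: a torsion unit $w\in\mathbb CK$ of augmentation $1$ with $\varepsilon_k(w)=\varepsilon(k)$ for all $k$.** We extract $w$ from the permutation structure of $OG$. Keep the notation of the proof of Lemma 4.1: $O=O_p$, $M=OG$, $A=P\times U_p$, $X$. Let $U_{p'}=\langle u_{p'}\rangle$ and $R=O[\zeta_m]$ with $m=|K|\,o(u_{p'})$, prime to $p$. $R$ is unramified, hence Galois over $\mathbb Z_p$ (finite unramified extensions of $\mathbb Q_p$ are cyclic), and $R[K\times U_{p'}]\cong\prod M_d(R)$ by Lemma 3.8(a). The actions of $A$ and of $K\times U_{p'}$ on $M$ commute.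

*A direct summand.* Since $O/\mathbb Z_p$ is unramified, $R\otimes_{\mathbb Z_p}O\cong\prod_{\sigma:O\to R}R$, $r\otimes o\mapsto(r\sigma(o))_\sigma$, as $(R,O)$-bimodules, where $o\in O$ acts on the $\sigma$-component as $\sigma(o)$. The component of the inclusion shows that $L:=R\otimes_OM=RG$ is a direct summand of $R\otimes_{\mathbb Z_p}M$ as an $R[G\times U]$-module, $U=\langle u\rangle$.

*The building blocks.* The stabilizer in $A$ of $x\in X$ is $S_{b'}=\langle(b',u_p)\rangle$ with $b'=b_x\in b^G$: it contains $(b_x^i,u_p^i)$, and $P$ acts freely. So as an $RA$-lattice, $R\otimes_{\mathbb Z_p}M$ is a direct sum of lattices $R[A/S_{b'}]$, $b'\in b^G$. These are indecomposable with local endomorphism rings, since over the residue field $k_R$ the transitive permutation module $k_R[A/S]$ of the $p$-group $A$ has simple socle. The trace of $(b,u_p)^{-1}$ on $R[A/S_{b'}]$ is the number of fixed points of $(b,u_p)$ on an orbit $Px$ with $b_x=b'$. By (5), $yx$ is fixed if and only if $yb'y^{-1}=b$. So the trace is $|C_P(b)|$ if $b'\sim_Pb$, and $0$ otherwise.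

*Multiplicities.* As $R[K\times U_{p'}]\cong\prod M_d(R)$,
$$L=\bigoplus_{\psi,\lambda}V_{\psi\otimes\lambda}\otimes_RM_{\psi,\lambda},\qquad\psi\in\mathrm{Irr}(K),\ \lambda\in\mathrm{Irr}(U_{p'}),$$
where $M_{\psi,\lambda}$, the image of $L$ under a primitive idempotent of the corresponding matrix ring, is an $RA$-direct summand of $L$. By Krull–Schmidt $M_{\psi,\lambda}$ is a sum of lattices $R[A/S_{b'}]$. Let $n_{\psi,\lambda}\ge0$ be the number of summands with $b'\sim_Pb$; the trace of $(b,u_p)^{-1}$ on $M_{\psi,\lambda}$ is $|C_P(b)|\,n_{\psi,\lambda}$. As $|C_G(bk)|=|C_P(b)||C_K(k)|$ and $(bk,u_pu_{p'}^j)=(b,u_p)(k,u_{p'}^j)$, (1) on $L=RG$ gives for $j=0,1$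
$$|C_K(k)|\,\varepsilon_{bk}(u_pu_{p'}^j)=\sum_{\psi,\lambda}n_{\psi,\lambda}\,\overline{\psi(k)}\,\lambda(u_{p'})^{-j},\tag{9}$$
an identity in $\overline{\mathbb Q}$, with $\overline{\psi(k)}=\psi(k^{-1})$.

*The unit.* By Lemma 4.1, $\varepsilon_b(u_p)=1$, and by Lemma 3.1, $\varepsilon_{bk}(u_p)=0$ for $k\ne1$. So (9) with $j=0$ says that $\sum_\psi(\sum_\lambda n_{\psi,\lambda})\overline\psi$ is the regular character of $K$, i.e. $\sum_\lambda n_{\psi,\lambda}=\psi(1)$. So there is a torsion unit $w\in\mathbb CK$ whose image under $\psi$ is diagonal with eigenvalues $\lambda(u_{p'})^{-1}$ of multiplicity $n_{\psi,\lambda}$. By column orthogonality and (9) with $j=1$,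
$$|C_K(k)|\,\varepsilon_k(w)=\sum_\psi\psi(w)\overline{\psi(k)}=|C_K(k)|\,\varepsilon(k).$$
The augmentation of $w$ is $\sum_{k^K}\varepsilon(k)=1$.

(For $G_{273}$ with $p=7$ and $u$ of order $91$ we are finished: $K=C_{13}$ is abelian, so Lemma 2.2 gives $w=k$ for one $k$, and the values $1,1,-1$ are excluded.)

**Step 4: a quotient in which the support is central.** For $q\mid|K|$ with $b_q\ne1$ choose $r_q$ with $b_q\in\gamma_{r_q}(Q_q)\setminus\gamma_{r_q+1}(Q_q)$ (lower central series) and let $M_q=\gamma_{r_q+1}(Q_q)$. If $b_q=1$, let $M_q=Q_q$. Put $M_0=\prod M_q\trianglelefteq G$ and $\bar K=K/M_0=\prod Q_q/M_q$. If $\varepsilon(k)\ne0$, then $k_q\in b_q^G\subseteq\gamma_{r_q}(Q_q)$ for all $q$ with $b_q\ne1$, and $\gamma_{r_q}(Q_q)/\gamma_{r_q+1}(Q_q)$ is central in $Q_q/M_q$. So $\bar k$ is central in $\bar K$.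

For example, if $K$ is an extraspecial $q$-group and $b_q\notin Z(K)$, then $r_q=1$ and $\bar K=K/K'$; if $1\ne b_q\in Z(K)=K'$, then $r_q=2$ and $\bar K=K$.

**Step 5: support classes do not merge.** *Claim: if $k,k'\in K$ satisfy $k_q,k'_q\in b_q^G$ for all $q\mid|K|$ and $\bar k=\bar k'$, then $k\sim_Kk'$.* If $b_q=1$, then $k_q=k_q'=1$. Let $b_q\ne1$. As $G=C\,O_{q'}(N)\,Q_q$ and $O_{q'}(N)$ centralizes $Q_q$, there are $c,c'\in C$ with $k_q\sim_{Q_q}b_q^c$ and $k'_q\sim_{Q_q}b_q^{c'}$. The images of $b_q^c,b_q^{c'}\in\gamma_{r_q}(Q_q)$ in $Q_q/M_q$ are central, so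
$$b_q^c\equiv k_q\equiv k_q'\equiv b_q^{c'}\not\equiv1\pmod{M_q}.$$
That is, $cc'^{-1}$ fixes the nontrivial element $b_qM_q$ of $Q_q/M_q$. By coprime action $C_{Q_q/M_q}(x)=C_{Q_q}(x)M_q/M_q=1$ for $1\ne x\in C$. So $c=c'$ and $k_q\sim_{Q_q}k'_q$. This holds for all $q$, and $K=\prod Q_q$, which proves the claim. Here the Frobenius property is used a second time, beyond $C_G(b)\le N$.

**Step 6: conclusion.** We apply Lemma 2.2 to $\bar w\in\mathbb C\bar K$. Let $\varepsilon(k)\ne0$. The PA of $\bar w$ at the central element $\bar k$ is the sum of $\varepsilon(h)$ over the $K$-classes $h^K$ in $kM_0$. By the claim only the class of $k$ contributes, so this PA is $\varepsilon(k)\ne0$. All PAs of $\bar w$ are integers, being sums of values $\varepsilon(h)$. By Lemma 2.2, $\bar w=\bar k$. If also $\varepsilon(k')\ne0$, then $\bar k'=\bar w=\bar k$ and $k'\sim_Kk$ by the claim. So $u$ is concentrated. $\blacksquare$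

## 9. From concentrated units to rational conjugacy

**Proof of Theorem 1.** Let $u$ be a torsion unit of $\mathbb ZG$; its augmentation is $\pm1$, so we may assume $u\in V(\mathbb ZG)$. Then $u$ and all its powers are admissible, hence concentrated by Theorem 8.1. By Lemma 3.5, $u$ is conjugate in $\overline{\mathbb Q}G$ to some $g\in G$.

It remains to descend to $\mathbb Q$. The linear system $xu=gx$ is defined over $\mathbb Q$ and has a solution in $\overline{\mathbb Q}G$ that is a unit. Being a unit is the non-vanishing of a polynomial with rational coefficients, the determinant of left multiplication by $x$, on the solution space. This space is defined over the infinite field $\mathbb Q$, and the polynomial is not identically zero on it; so there is a rational solution that is a unit of $\mathbb QG$. Hence $u$ is conjugate to $g$ in the units of $\mathbb QG$. $\blacksquare$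

**Proof of Theorem 2.** Let $u\in\mathbb Z_{(\pi)}G$ be a torsion unit. Its augmentation is a rational root of unity, so $\pm1$; assume it is $1$. By Theorems 6.1 and 8.1, Lemma 3.5 and the descent just given, it suffices that $u$ is admissible.

*(A1).* $|C_G(g)|\,\varepsilon_g(u^j)=\sum_\chi\chi(u^j)\overline{\chi(g)}$ is a rational algebraic integer, hence in $\mathbb Z$. So $\varepsilon_g(u^j)\in\mathbb Z[1/|G|]\cap\mathbb Z_{(\pi)}=\mathbb Z$.

*(A2).* For $q\in\pi$ this is clear, as $\mathbb Z_{(\pi)}\subset\mathbb Z_q$. Let $q\notin\pi$. We show $q\nmid o(u)$. Suppose a power $v$ of $u$ has order $q$. Then $\varepsilon_1(v)=0$ by Lemma 2.2, so right multiplication by $v$ on $\mathbb QG$ has trace $|G|\,\varepsilon_1(v)=0$. If $m_0$ and $m_1$ are the multiplicities of the eigenvalue $1$ and of each primitive $q$-th root of unity (the latter are equal, since the representation is rational), then $m_0-m_1=0$ and $|G|=m_0+(q-1)m_1=qm_0$, a contradiction to $q\nmid|G|$. So $q\nmid|G|\,o(u)$, and Lemma 3.8(b) gives (A2).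

*No odd prime can be removed.* Let $q\in\pi$ be odd, $\pi'=\pi\setminus\{q\}$, $x\in G$ of order $q$, and $e=\frac1q\sum_{i=0}^{q-1}x^i$. Then $e^2=e$, so $2e-1\in\mathbb Z_{(\pi')}G$ is a unit of order $2$ and augmentation $1$. Its partial augmentation $\varepsilon_1(2e-1)=\frac2q-1$ is not an integer, so it is not conjugate to an element of $\pm G$. $\blacksquare$
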